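# A product of locally compact $z$-minimal groups that is not $z$-minimal

## 1. A tower in which a finite obstruction dies one level up

Put $\kappa=\omega_2$. Everything in this lecture turns on the following object.

**Definition (rigid tower).** A rigid tower consists of, for each $n\ge 1$, a discrete group $\Gamma_n$, a central subgroup $C_n=\langle a_n\rangle\le\Gamma_n$ of odd prime order $p_n$, subgroups $S^n_{k,\alpha}\le \Gamma_n$ $(k<\omega,\ \alpha<\kappa)$ that decrease in $k$ and in $\alpha$, and an epimorphism $\psi_n:\Gamma_{n+1}\to\Gamma_n$, such that for all $n$: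

* (T1) $C_n\le S^n_{k,\alpha}$ for all $k,\alpha$; and for each $g\in\Gamma_n$ there is $k_g<\omega$ such that $g$ commutes with every element of $S^n_{k,\alpha}$ whenever $k\ge k_g$.
* (T2) $\bigcap_{k,\alpha}S^n_{k,\alpha}=C_n$.
* (T3) $\psi_n(S^{n+1}_{k,\alpha})=S^n_{k,\alpha}$ for all $k,\alpha$, and $\psi_n(C_{n+1})=1$.
* (T4) Every Hausdorff group topology on $\Gamma_n$ in which all $S^n_{k,\alpha}$ are open is discrete.
* (T5) There are an $\mathbb F_{p_n}\Gamma_n$-module $D_n$ and a map $\varepsilon:\Gamma_n\to D_n$ with $\varepsilon(\gamma\gamma')=\varepsilon(\gamma)+\gamma\,\varepsilon(\gamma')$, such that the values of $\varepsilon$ span $D_n$, $\varepsilon(\gamma)=0$ only for $\gamma=1$, and every $x\in D_n$ is fixed pointwise by some $S^n_{k,\alpha}$.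

Look at one level first. By (T1) the subgroups $S^n_{k,\alpha}$ are a base at $1$ of a group topology on $\Gamma_n$. By (T2) it is not Hausdorff: the closure of $1$ is $C_n$. The only defect is a group of prime order, and (T4) says that it cannot be repaired: any refinement that is a Hausdorff group topology is discrete.

Now look at all levels together, at sequences with $\gamma_n=\psi_n(\gamma_{n+1})$ for all $n$. If $\gamma_n\in C_n$ for every $n$, then $\gamma_n=\psi_n(\gamma_{n+1})\in\psi_n(C_{n+1})=1$ for every $n$. The obstruction at level $n$ is killed because it has to come from the obstruction at level $n+1$. So an infinite product can carry a coarse Hausdorff topology that no single factor carries. This is the use we make of the tower, and here are the notions it serves.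

All topological groups are assumed to be Hausdorff. A topological group $G$ is **minimal** if it admits no strictly coarser Hausdorff group topology. Write $Z(G)$ for the center. A minimal group $G$ is **$z$-minimal** if $G/Z(G)$, with the quotient topology, is minimal. For instance, every compact group is minimal, and hence $z$-minimal, since a compact topology has no strictly coarser Hausdorff topology. The discrete group $\mathbb Z$ is not minimal, since the subgroups $3^k\mathbb Z$ define a coarser Hausdorff group topology.

The question comes from Dekui Peng, Menachem Shlossberg, "Minimality of the inner automorphism group", arXiv:2309.17065 (2023): *is a Tychonoff product of locally compact $z$-minimal groups $z$-minimal?* The answer is no, in ZFC, already for countably infinite families.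

**Theorem A.** There are locally compact $z$-minimal groups $G_n$ $(n\ge1)$, each with an open compact abelian normal subgroup, such that $\prod_nG_n$ is not $z$-minimal. More precisely, the groups $H_n=G_n/Z(G_n)$ are locally compact and minimal, but $\prod_nH_n\cong\prod_nG_n/Z(\prod_nG_n)$ is not minimal.

**Theorem B.** Let $\{G_i\}_{i\in I}$ be locally compact $z$-minimal groups.

* (a) $\prod_iG_i$ is minimal.
* (b) If $G_i/Z(G_i)$ is $z$-minimal for all but finitely many $i$, then $\prod_iG_i$ is $z$-minimal. In particular, finite products of locally compact $z$-minimal groups are $z$-minimal.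
* (c) If all but finitely many $G_i$ are discrete, then $\prod_iG_i$ is $z$-minimal.

Theorem B is independent of Theorem A and tells us where a counterexample cannot be. We prove it first, then show that a rigid tower yields Theorem A, then build a rigid tower. The building uses one published theorem of set theory as a black box:

**(Pr)** There is $d:[\omega_2]^2\to\omega_2$ such that for every family $\mathcal A$ of $\aleph_2$ pairwise disjoint finite nonempty subsets of $\omega_2$ and every $\gamma<\omega_2$ there are $x,y\in\mathcal A$ with $\max x<\min y$ and $d(\xi,\eta)=\gamma$ for all $\xi\in x$, $\eta\in y$.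

For a family of singletons this says that every set of $\aleph_2$ ordinals below $\omega_2$ contains a pair of each color; the general statement gives whole rectangles $x\times y$ of the prescribed color. It is $\mathrm{Pr}_1(\aleph_2,\aleph_2,\aleph_2,\aleph_0)$, proved in S. Shelah, *Colouring and non-productivity of $\aleph_2$-c.c.*, Ann. Pure Appl. Logic 84 (1997). It also follows from A. Rinot, *Complicated colorings*, Math. Res. Lett. 21 (2014): if $\lambda,\kappa$ are regular, $\lambda>\kappa^+$, and $E^\lambda_{\ge\kappa}$ has a nonreflecting stationary subset, then $\mathrm{Pr}_1(\lambda,\lambda,\lambda,\kappa)$; take $\lambda=\omega_2$, $\kappa=\omega$ and the set $E^{\omega_2}_{\omega_1}$.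

**Conventions.** $[x,y]=xyx^{-1}y^{-1}$; "$\sigma\le\tau$" means that $\sigma$ is coarser than or equal to $\tau$; $\tau/N$ is the quotient topology. Group topologies called Hausdorff are so by hypothesis or by proof; auxiliary ones need not be. We use these standard facts.

* (F1) If $\mathcal N$ is a filter base of subgroups of a group $X$ such that for all $N\in\mathcal N$, $x\in X$ there is $N'\in\mathcal N$ with $xN'x^{-1}\subseteq N$, then $\mathcal N$ is a base at $1$ of a group topology, Hausdorff iff $\bigcap\mathcal N=\{1\}$.
* (F2) Quotient maps of topological groups are open; $G/N$ is Hausdorff iff $N$ is closed; in a Hausdorff group all centralizers are closed.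
* (F3) If $\sigma\le\tau$ are Hausdorff and $K$ is $\tau$-compact, then $\sigma|_K=\tau|_K$ and $K$ is $\sigma$-closed.

## 2. Topologies forced on $\hat A\rtimes\Gamma$

All our groups have one shape. Let $p$ be a prime, $\Gamma$ a discrete group and $A$ a (discrete) $\mathbb F_p\Gamma$-module. Put $\hat A=\mathrm{Hom}(A,\mathbb F_p)$ with the topology of pointwise convergence, which is compact Hausdorff, and let $(\gamma f)(x)=f(\gamma^{-1}x)$. Each $\gamma$ acts on $\hat A$ continuously, so $\hat A\rtimes\Gamma$, with $\hat A$ open, is a locally compact group. Its elements are pairs with $(f,\gamma)(f',\gamma')=(f+\gamma f',\gamma\gamma')$, and $\hat A$ is an open compact abelian normal subgroup. Write $\Gamma_x$ for the stabilizer of $x\in A$. Functionals in $\hat A$ separate the points of $A$.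

The next lemma says what a coarser Hausdorff topology may do: it cannot touch $\hat A$, and it must keep the point stabilizers open.

**Lemma 1.** Let $\tau$ be the topology of $\hat A\rtimes\Gamma$ and $\sigma\le\tau$ a Hausdorff group topology. Then $\hat A$ is $\sigma$-closed, $\sigma|_{\hat A}=\tau|_{\hat A}$, and $\hat A\rtimes\Gamma_x$ is $\sigma$-open for each $x\in A$. If $\hat A$ is $\sigma$-open, then $\sigma=\tau$.

*Proof.* The first two claims are (F3). If $\hat A$ is $\sigma$-open and $U$ is a $\tau$-neighborhood of $1$, then $U\cap\hat A$ is a neighborhood of $1$ for $\tau|_{\hat A}=\sigma|_{\hat A}$, hence a $\sigma$-neighborhood of $1$; so $\sigma=\tau$.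

For the stabilizers, consider $(g,f)\mapsto gfg^{-1}f^{-1}$ from $(\hat A\rtimes\Gamma,\sigma)\times\hat A$ to $\hat A$. It is continuous because $\sigma$ and $\tau$ agree on $\hat A$. It sends $\{1\}\times\hat A$ to $0$, which lies in the open set $O_x=\{f:f(x)=0\}$. Since $\hat A$ is compact, the tube lemma gives a $\sigma$-neighborhood $W$ of $1$ with $gfg^{-1}f^{-1}\in O_x$ for all $g\in W$, $f\in\hat A$. If $g=(f_0,\gamma)\in W$, then $gfg^{-1}f^{-1}=\gamma f-f$, as $\hat A$ is abelian. So $f(\gamma^{-1}x-x)=0$ for all $f\in\hat A$, and $\gamma^{-1}x=x$. Thus the subgroup $\hat A\rtimes\Gamma_x$ contains $W$ and is $\sigma$-open. $\square$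

**Lemma 2.** Suppose $\Gamma$ acts faithfully on $A$, and let $\mathcal D=\operatorname{span}\{\gamma x-x:\gamma\in\Gamma,\ x\in A\}$, a submodule. Then $Z(\hat A\rtimes\Gamma)=\mathcal D^\perp=\{f:f|_{\mathcal D}=0\}$, and $(\hat A\rtimes\Gamma)/\mathcal D^\perp\cong\hat{\mathcal D}\rtimes\Gamma$ topologically.

*Proof.* If $(f,\gamma)$ is central, conjugation by it is trivial on $\hat A$, so $\gamma f'=f'$ for all $f'\in\hat A$, so $\gamma$ acts trivially on $A$ and $\gamma=1$. And $(f,1)$ is central iff $\gamma f=f$ for all $\gamma$, i.e. $f(\gamma^{-1}x-x)=0$ for all $\gamma,x$, i.e. $f\in\mathcal D^\perp$. Restriction $\hat A\to\hat{\mathcal D}$ is a continuous equivariant homomorphism of compact groups, onto because functionals extend, hence open. So the induced map $\hat A\rtimes\Gamma\to\hat{\mathcal D}\rtimes\Gamma$ is a continuous open epimorphism with kernel $\mathcal D^\perp$. $\square$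

**Example 1 (noncompact $z$-minimal groups).** Let $p$ be odd, $\Gamma$ any nontrivial discrete group, $A=\mathbb F_p[\Gamma]$. The basis vector $1$ has trivial stabilizer, so by Lemma 1 $\hat A$ is open in every coarser Hausdorff group topology $\sigma$, and $\sigma=\tau$: the group $\hat A\rtimes\Gamma$ is minimal. By Lemma 2 its quotient by the center is $\hat{\mathcal D}\rtimes\Gamma$ with $\mathcal D$ the augmentation ideal. Fix $g\ne1$. If $\gamma g-\gamma=g-1$ in $\mathbb F_p[\Gamma]$, then comparing the places where the coefficient is $-1$ (and $-1\ne1$) gives $\gamma=1$. So $g-1$ has trivial stabilizer and the quotient is minimal too.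

**Example 2 (minimal but not $z$-minimal).** Let $\Gamma=\bigoplus_{\omega}\mathbb F_p$, written additively, and $A=\mathbb F_pe\oplus\Gamma$, where $\gamma\in\Gamma$ fixes the summand $\Gamma$ pointwise and sends $e$ to $e+\gamma$. The stabilizer of $e$ is trivial, so $\hat A\rtimes\Gamma$ is minimal. But $\mathcal D=\Gamma$ has trivial action, and the quotient by the center is $\hat\Gamma\times\Gamma$. This is not minimal: replace the discrete topology on the factor $\Gamma$ by the one with base $\{\gamma:\text{the first }k\text{ coordinates vanish}\}$, $k<\omega$.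

Example 2 shows the mechanism behind (T5). One vector $e$ with trivial stabilizer makes $\hat A\rtimes\Gamma$ minimal, and it disappears when we pass to $\mathcal D$. What remains on $\mathcal D$ may have large stabilizers.

## 3. A direct proof for products, and the condition (R) it needs

The sensible first attempt is to prove that the product is $z$-minimal. Abelian and compact examples give no resistance: a locally compact minimal abelian group is compact (Lemma 4 below, with $Z=G$), and products of compact groups are compact. In general one takes a coarser Hausdorff topology on the product and pins it down on the centers and modulo the centers. The gluing tool is Merson's lemma.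

**Lemma 3 (Merson).** If $\sigma\le\tau$ are group topologies on $G$, $N\trianglelefteq G$, $\sigma|_N=\tau|_N$ and $\sigma/N=\tau/N$, then $\sigma=\tau$.

*Proof.* Let $U$ be a $\tau$-neighborhood of $1$. Choose a $\tau$-neighborhood $V$ of $1$ with $V^2\subseteq U$ and, as $\sigma|_N=\tau|_N$, a $\sigma$-neighborhood $W=W^{-1}$ of $1$ with $W^2\cap N\subseteq V$. Since $W\cap V$ is a $\tau$-neighborhood and $\sigma/N=\tau/N$, the set $(W\cap V)N$ is a $\sigma$-neighborhood of $1$, and so is $W'=W\cap(W\cap V)N$. If $x=vm\in W'$ with $v\in W\cap V$, $m\in N$, then $m=v^{-1}x\in W^2\cap N\subseteq V$, so $x\in V^2\subseteq U$. Hence $W'\subseteq U$. $\square$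

**Lemma 4.** The center $Z$ of a locally compact minimal group $(G,\tau)$ is compact.

*Proof.* **Step 1: $Z$ is minimal.** Let $\theta\le\tau|_Z$ be a Hausdorff group topology on $Z$. Consider the sets $UV$ with $U$ a $\tau$-neighborhood of $1$ in $G$ and $V$ a $\theta$-neighborhood of $1$ in $Z$. As $V$ is central, $(UV)(UV)=U^2V^2$, $(UV)^{-1}=U^{-1}V^{-1}$ and $gUVg^{-1}=(gUg^{-1})V$, so these sets form a base at $1$ of a group topology $\tau'$, and $\tau'\le\tau$ because $UV\supseteq U$. It is Hausdorff: suppose $1\ne x\in\bigcap UV$. Then $x\in\bigcap_UUZ=\overline Z=Z$. Choose a symmetric $V$ with $x\notin V^2$ and, as $\theta\le\tau|_Z$, a $U$ with $U\cap Z\subseteq V$. Write $x=uv\in UV$. Then $u=xv^{-1}\in U\cap Z\subseteq V$, so $x\in V^2$, a contradiction. By minimality $\tau'=\tau$. So every $\tau$-neighborhood $W$ of $1$ contains some $UV\supseteq V$, whence $\tau|_Z\le\theta$, and $\theta=\tau|_Z$.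

**Step 2: $Z$ is compact.** $Z$ is closed in $G$, hence a locally compact abelian group. Its continuous characters separate points, so its Bohr topology is a precompact Hausdorff group topology coarser than $\tau|_Z$. By Step 1 it equals $\tau|_Z$. So $Z$ is precompact and locally compact, hence complete, hence compact. $\square$

**Lemma 5.** If $A,B$ are minimal and $Z=Z(A)$ is compact, then $A\times B$ is minimal.

*Proof.* Let $\sigma\le\tau$ be Hausdorff on $A\times B$. By (F3), $\sigma|_Z=\tau|_Z$ and $Z$ is $\sigma$-closed. So the quotient of $\sigma|_{Z\times B}$ by $Z$ is a Hausdorff group topology on $B$ coarser than $\tau_B$, hence equal to $\tau_B$. By Lemma 3, $\sigma=\tau$ on $Z\times B$. In particular $B$ is $\sigma$-closed in $Z\times B$. And $Z\times B$ is the centralizer of $A$, so it is $\sigma$-closed. Thus $B$ is $\sigma$-closed, $\sigma/B$ is a Hausdorff group topology on $A$ coarser than $\tau_A$, and $\sigma/B=\tau_A$ by minimality. Also $\sigma|_B=\tau_B$. By Lemma 3, $\sigma=\tau$. $\square$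

For infinitely many factors we look at each factor through the action of the whole product on it by conjugation. For a group $(H,\tau)$ with compact center $C=Z(H)$ consider the condition

**(R)** every Hausdorff group topology $\lambda\le\tau/C$ on $H/C$ for which the conjugation action $(H/C,\lambda)\times(H,\tau)\to(H,\tau)$ is continuous equals $\tau/C$.

If $H/C$ is minimal, (R) holds trivially.

**Proposition 6.** Let $H_i$ $(i\in I)$ be locally compact minimal groups, all but finitely many satisfying (R). Then $\prod H_i$ is minimal.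

*Proof.* The centers $C_i=Z(H_i)$ are compact by Lemma 4. By Lemma 5, applied finitely often with $A$ one of the exceptional $H_i$, we may assume that all $H_i$ satisfy (R). Let $X=\prod H_i$ with product topology $\tau$, and let $\sigma\le\tau$ be Hausdorff.

**Step 1: a topology on each $H_i/C_i$.** By minimality $\sigma|_{H_i}=\tau_i$. The kernel of $q_i:X\to H_i/C_i$ is $C_i\times\prod_{j\ne i}H_j$, the centralizer of $H_i$, so it is $\sigma$-closed. Let $\lambda_i$ be the quotient topology of $\sigma$ on $H_i/C_i$; it is Hausdorff and $\lambda_i\le\tau_i/C_i$.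

**Step 2: apply (R).** Conjugation $(X,\sigma)\times H_i\to H_i$ is continuous, as $\sigma|_{H_i}=\tau_i$. It factors through the open surjection $q_i\times\mathrm{id}$, so $(H_i/C_i,\lambda_i)\times H_i\to H_i$ is continuous. By (R), $\lambda_i=\tau_i/C_i$. So each $q_i$ is continuous from $\sigma$ to $\tau_i/C_i$.

**Step 3: glue.** Let $C=\prod C_i$, a compact group; so $\sigma|_C=\tau|_C$. Topologically $(X,\tau)/C\cong\prod H_i/C_i$, so Step 2 says $\sigma/C\ge\tau/C$. Hence they are equal, and Lemma 3 gives $\sigma=\tau$. $\square$

*Proof of Theorem B.* (a) Each $G_i$ is locally compact and minimal, and $G_i/Z(G_i)$ is minimal, so $G_i$ satisfies (R). Apply Proposition 6.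

(b) Put $H_i=G_i/Z(G_i)$, a locally compact minimal group. If $H_i$ is $z$-minimal, then $H_i/Z(H_i)$ is minimal, so $H_i$ satisfies (R). By Proposition 6, $\prod H_i\cong\prod G_i/Z(\prod G_i)$ is minimal (products of open continuous surjections are open, and the center of a product is the product of the centers). With (a), $\prod G_i$ is $z$-minimal. For finite families the hypothesis is vacuous.

(c) As in (b), it suffices to show that for a discrete $z$-minimal $G$ the group $H=G/Z$, $Z=Z(G)$, satisfies (R). By Lemma 4, $Z$ is finite. The subgroups $C_G(F)/Z$, $F\subseteq G$ finite, form a base at $1$ of a Hausdorff group topology on $H$ by (F1), since $C_G(F)\cap C_G(F')=C_G(F\cup F')$, $gC_G(F)g^{-1}=C_G(gFg^{-1})$ and $\bigcap_FC_G(F)=Z$. As the discrete group $H$ is minimal, this topology is discrete, so $C_G(F)=Z$ for some finite $F$. Let $\bar F$ be the image of $F$ in $H$. The map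
$$C_H(\bar F)\to Z^F,\qquad gZ\mapsto([g,f])_{f\in F},$$
is well defined, and a homomorphism because the values are central: $[gg',f]=g[g',f]g^{-1}[g,f]=[g,f][g',f]$. Its kernel is $C_G(F)/Z=1$. So $C_H(\bar F)$ is finite. Now let $\lambda$ be as in (R). Since the action of $(H/Z(H),\lambda)$ on the discrete group $H$ is continuous, the pointwise stabilizer $C_H(\bar F)/Z(H)$ of the finite set $\bar F$ is $\lambda$-open. A Hausdorff group with a finite open subgroup is discrete, so $\lambda$ is discrete, which is (R). $\blacksquare$

**Where the attempt stops.** Applied to $G_i$, Proposition 6 works. Applied to $H_i=G_i/Z(G_i)$, it stops in Step 2. All we know about $\lambda_i$ is that it is Hausdorff on $H_i/Z(H_i)$ and that the action on $H_i$ is continuous, and $H_i/Z(H_i)$ need not be minimal. A counterexample must therefore have infinitely many $H_i$ that are minimal, fail (R), and have nontrivial center (if $Z(H_i)=1$, then $H_i/Z(H_i)=H_i$ is minimal). This is the situation of Section 1: a nontrivial $C_n$ with a coarse topology that is Hausdorff only modulo $C_n$.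

## 4. A rigid tower gives Theorem A

Suppose a rigid tower is given. Fix $n$ for the moment and write $\Gamma,C,p,S_{k,\alpha},D$ for $\Gamma_n,C_n,p_n,S^n_{k,\alpha},D_n$. Let $\mathbb F_pe\oplus D$ be the module with $\gamma e=e+\varepsilon(\gamma)$. This is an action, since $\gamma(\gamma'e)=e+\varepsilon(\gamma)+\gamma\varepsilon(\gamma')=e+\varepsilon(\gamma\gamma')$. Put
$$\mathcal E=(\mathbb F_pe\oplus D)\oplus\bigoplus_{k,\alpha}\mathbb F_p[\Gamma/S_{k,\alpha}],\qquad \mathcal D=D\oplus\bigoplus_{k,\alpha}\mathrm{Aug}(\Gamma/S_{k,\alpha}),$$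
where $\mathrm{Aug}(\Gamma/S)$ is spanned by the differences of cosets. Then $\mathcal D=\operatorname{span}\{\gamma x-x:\gamma\in\Gamma,\ x\in\mathcal E\}$: the elements $\gamma e-e=\varepsilon(\gamma)$ span $D$, for $x\in D$ also $\gamma x-x\in D$, and $\Gamma$ is transitive on $\Gamma/S$. Define
$$G_n=\hat{\mathcal E}\rtimes\Gamma_n,\qquad H_n=\hat{\mathcal D}\rtimes\Gamma_n .$$

The vector $e$ is there to make $G_n$ minimal and to vanish from $\mathcal D$, as in Example 2. The coset modules make every $S_{k,\alpha}$ visible to Lemma 1. Three facts about stabilizers: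

* (D1) $\Gamma_e=\{1\}$, because $\varepsilon(\gamma)=0$ only for $\gamma=1$.
* (D2) Each $S=S_{k,\alpha}$ contains $\Gamma_x$ for some $x\in\mathcal D$. If $S=\Gamma$, take $x=0$. Otherwise take $g\notin S$ and $x=gS-S$. If $\gamma x=x$, then $\gamma gS-\gamma S=gS-S$; the only coset with coefficient $-1$ on the left is $\gamma S$, on the right $S$ (here $-1\ne1$ as $p$ is odd). So $\gamma S=S$ and $\gamma\in S$.
* (D3) For each $x\in\mathcal D$ some $S_{k,\alpha}$ fixes $x$, and then so do all $S_{k',\alpha'}$ with $k'\ge k$, $\alpha'\ge\alpha$. For $x\in D$ this is (T5). For a coset $gS_{k,\alpha}$ let $k'\ge\max(k,k_g)$ and $s\in S_{k',\alpha}\subseteq S_{k,\alpha}$. By (T1), $sgS_{k,\alpha}=gsS_{k,\alpha}=gS_{k,\alpha}$. A general $x$ involves finitely many such components, and the family decreases in both indices.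

**Proposition 7.** $G_n$ is minimal, $G_n/Z(G_n)\cong H_n$ topologically, and $H_n$ is minimal. So $G_n$ is a locally compact $z$-minimal group.

*Proof.* *$G_n$ is minimal.* If $\sigma\le\tau$ is Hausdorff, Lemma 1 with $x=e$ and (D1) shows that $\hat{\mathcal E}=\hat{\mathcal E}\rtimes\Gamma_e$ is $\sigma$-open, so $\sigma=\tau$.

*The quotient.* By (D1) the action on $\mathcal E$ is faithful, so Lemma 2 applies.

*$H_n$ is minimal.* Let $\sigma\le\tau$ be Hausdorff on $H_n$. By Lemma 1, $\hat{\mathcal D}$ is $\sigma$-closed, so $\rho=\sigma/\hat{\mathcal D}$ is a Hausdorff group topology on $\Gamma_n$, and all $\Gamma_x$ $(x\in\mathcal D)$ are $\rho$-open. By (D2) all $S_{k,\alpha}$ are $\rho$-open. By (T4), $\rho$ is discrete. So $\hat{\mathcal D}$ is $\sigma$-open and $\sigma=\tau$ by Lemma 1. $\square$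

**Proposition 8.** $X=\prod_{n\ge1}H_n$ is not minimal.

*Proof.* We write down a strictly coarser Hausdorff group topology, the one announced in Section 1. Let $\tau$ be the product topology, $\mathcal D_j$ the module $\mathcal D$ of level $j$, and write elements of $X$ as $(f_j,\gamma_j)_{j\ge1}$. *Admissible data* are $m\ge1$, $k<\omega$, $\alpha<\kappa$ and finite sets $\Phi_j\subset\mathcal D_j$ $(j\le m)$ such that $S^j_{k,\alpha}$ fixes $\Phi_j$ pointwise for all $j\le m$. For such data let
$$N(m,k,\alpha,\Phi)=\{(f_j,\gamma_j)_j:\ f_j\in\Phi_j^\perp\ (j\le m),\ \gamma_m\in S^m_{k,\alpha},\ \gamma_j=\psi_j(\gamma_{j+1})\ (j<m)\}.$$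
By (T3), $\gamma_j\in S^j_{k,\alpha}$ for all $j\le m$, so these $\gamma_j$ preserve $\Phi_j^\perp$. Since $(f,\gamma)(f',\gamma')=(f+\gamma f',\gamma\gamma')$ and $(f,\gamma)^{-1}=(-\gamma^{-1}f,\gamma^{-1})$, $N$ is a subgroup.

**Step 1: the sets $N$ form a filter base.** Given two admissible data, take the larger $m$ and the unions of the $\Phi_j$ (where only one is given, that one). By (D3) choose $k,\alpha$ at least as large as both given ones and so large that the new data are admissible. The new $N$ lies in both old ones, since coherence up to the larger $m$ together with (T3) gives $\gamma_{m'}\in S^{m'}_{k,\alpha}$ for the smaller $m'$ as well.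

**Step 2: conjugation.** Let $x=(g_j,\delta_j)_j\in X$ and $N=N(m,k,\alpha,\Phi)$. By (D3) and (T1) choose admissible $(m,k',\alpha',\Phi')$ with $k'\ge k$, $\alpha'\ge\alpha$, $\Phi_j'=\Phi_j\cup\delta_j^{-1}\Phi_j$, and $k'$ so large that $\delta_j$ commutes elementwise with $S^j_{k',\alpha'}$ for $j\le m$. For $(f_j,\gamma_j)_j\in N(m,k',\alpha',\Phi')$ and $j\le m$ we get, using $\delta_j\gamma_j\delta_j^{-1}=\gamma_j$,
$$(g_j,\delta_j)(f_j,\gamma_j)(g_j,\delta_j)^{-1}=(g_j-\gamma_jg_j+\delta_jf_j,\ \gamma_j).$$
For $y\in\Phi_j$ we have $(\delta_jf_j)(y)=f_j(\delta_j^{-1}y)=0$ and $(\gamma_jg_j)(y)=g_j(\gamma_j^{-1}y)=g_j(y)$. So the first entry lies in $\Phi_j^\perp$; the $\gamma_j$ with $j\le m$ are unchanged. Hence the conjugate lies in $N$.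

By (F1) the sets $N$ form a base at $1$ of a group topology $\sigma$ on $X$.

**Step 3: $\sigma\le\tau$.** $N$ contains the $\tau$-open set $\{f_j\in\Phi_j^\perp,\ \gamma_j=1\ (j\le m)\}$.

**Step 4: $\sigma$ is Hausdorff.** Let $(f_j,\gamma_j)_j$ lie in every $N$. By (D3) every $x\in\mathcal D_j$ occurs in some admissible $\Phi_j$, so $f_j=0$ for all $j$. Taking all $\Phi_j$ empty, $m$, $k$ and $\alpha$ are arbitrary, so $\gamma_j=\psi_j(\gamma_{j+1})$ for all $j$, and $\gamma_m\in\bigcap_{k,\alpha}S^m_{k,\alpha}=C_m$ for all $m$ by (T2). So $\gamma_m=\psi_m(\gamma_{m+1})\in\psi_m(C_{m+1})=1$.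

**Step 5: $\sigma\ne\tau$.** $\{\gamma_1=1\}$ is a $\tau$-open subgroup. Every $N$ contains elements with $\gamma_1\ne1$, because $\psi_1\cdots\psi_{m-1}(S^m_{k,\alpha})=S^1_{k,\alpha}\supseteq C_1\ne1$; take all $f_j=0$ and $\gamma_j=1$ for $j>m$. So $\{\gamma_1=1\}$ is not $\sigma$-open. $\square$

Since $Z(\prod G_n)=\prod Z(G_n)$ and products of open continuous surjections are open, $\prod G_n/Z(\prod G_n)\cong\prod H_n$ topologically. Together, Propositions 7 and 8 say that *Theorem A holds as soon as a rigid tower exists*. The remaining sections construct one.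

## 5. What rigidity forbids

Condition (T4) conflicts with (T3) for the first candidates.

**Lemma 9.** Let $\Gamma,C,S_{k,\alpha}$ satisfy (T1) and (T2), with all $S_{k,\alpha}$ infinite. If there is a homomorphism $\chi$ from $\Gamma$ to a compact Hausdorff group $L$ that is injective on $C$, then (T4) fails.

*Proof.* By (T1) the $S_{k,\alpha}$ are a base at $1$ of a group topology. The sets $S_{k,\alpha}\cap\chi^{-1}(U)$, $U$ a neighborhood of $1$ in $L$, are a base at $1$ of its supremum with the topology pulled back along $\chi$, again a group topology. All $S_{k,\alpha}$ are open in it, and it is Hausdorff because $C\cap\ker\chi=1$. If it were discrete, some $S\cap\chi^{-1}(U)$ would be $\{1\}$; then $\chi$ would be injective on $S$ and $\chi(S)$ a discrete, hence closed, hence finite subgroup of $L$, so $S$ would be finite. $\square$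

In a rigid tower, every $S^n_{k,\alpha}$ with $n\ge2$ is infinite. If one of them were finite, some member $S^*$ below it would have least order. Any other member shares a common lower member with $S^*$, which by leastness is $S^*$ itself. So $S^*=\bigcap S^n_{k',\alpha'}=C_n$. But then $\psi_{n-1}(S^*)=1$ by (T3), while it should contain $C_{n-1}\ne1$.

So for $n\ge2$ the group $\Gamma_n$ cannot be abelian: a faithful character of $C_n$ would extend to $\Gamma_n\to\mathbb R/\mathbb Z$, and Lemma 9 would contradict (T4). A natural way to aim at (T4) is to take a group of class two whose commutators all lie in $C_n$ and are prescribed by a coloring. It cannot be used at all levels: if $[\Gamma_n,\Gamma_n]\le C_n$ for some $n\ge3$, then $\Gamma_{n-1}=\psi_{n-1}(\Gamma_n)$ is abelian by (T3). The groups have to become more and more noncommutative up the tower, while still every small element outside $C_n$ must be able to produce a nontrivial element of $C_n$. The next section builds finite groups with this ability.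

## 6. Finite groups with a small socle and an irreducible Heisenberg layer

**Lemma 10.** There are finite groups $P_n$ $(n\ge0)$ of odd order and epimorphisms $\pi_n:P_{n+1}\to P_n$ such that for every $n\ge1$, with $P=P_n$, $E=E_n:=\ker\pi_{n-1}$, there are an odd prime $p=p_n$ and $C=C_n=\langle a\rangle\le E\cap Z(P)$ of order $p$ with:

* (P1) $M:=E/C$ is an $\mathbb F_p$-vector space; $[x,y]=a^{\omega(\bar x,\bar y)}$ for $x,y\in E$, with $\omega$ a nondegenerate alternating form on $M$; and $M$ is an irreducible $\mathbb F_pP$-module under conjugation.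
* (P2) Every normal $T\le P$ with $T\not\le C$ contains $E$.
* (P3) $Z(P/C)=1$.
* (P4) $p\nmid|P/E|$.

**Example 3 (the first step).** Take $P_0=\mathbb Z/3$ and $p=5$. Let $\mathbb Z/3$ act on $M=\mathbb F_{25}$ by multiplication by a primitive cube root of unity $\zeta$; since $3\nmid 4$, $\zeta\notin\mathbb F_5$ and the plane $M$ is irreducible over $\mathbb F_5$. Put $\omega(x,y)=\mathrm{Tr}(t\,xy^5)$ with $t^4=-1$ (such $t$ exists, as $8\mid24$). It is invariant because $\zeta\zeta^5=\zeta^6=1$, and alternating because $\mathrm{Tr}(tyx^5)=\mathrm{Tr}((tyx^5)^5)=\mathrm{Tr}(t^5xy^5)=-\mathrm{Tr}(txy^5)$. The Heisenberg group $E$ of $\omega$ has order $125$, and $P_1=E\rtimes\mathbb Z/3$ has order $375$. The general step repeats this with a Hermitian-type form.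

*Proof.* Say $Q$ has (U) if $|Q|$ is odd and $Q$ has a central subgroup $C_Q$ of odd prime order $r$ contained in every nontrivial normal subgroup. $P_0=\mathbb Z/3$ has (U). Given $Q=P_{n-1}$ with (U), we construct $P=P_n$ with (P1)–(P4) and (U).

**Step 1: a faithful irreducible module.** By Dirichlet choose a prime $p>2$ with $p\equiv-1\pmod{|Q|}$; then $p\nmid|Q|$. Put $F=\mathbb F_{p^2}$. As $|Q|$ divides $p+1$, hence $p^2-1=|F^*|$, $F$ contains the $|Q|$-th roots of unity, so it is a splitting field for $Q$ (Brauer): irreducible $FQ$-modules are absolutely irreducible. The regular module $FQ$ is faithful, and semisimple by Maschke, so there is an irreducible $FQ$-module $V$ on which $C_Q$ acts nontrivially. A generator $z$ of $C_Q$ acts on $V$ as a scalar $\zeta$ (Schur), and $\zeta$ has order $r$. Moreover $V$ is faithful, since otherwise the kernel would contain $C_Q$ by (U).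

**Step 2: an invariant sesquilinear form.** Let $V^\dagger$ be the $F$-space of additive $f:V\to F$ with $f(\lambda y)=\lambda^pf(y)$, with $(gf)(y)=f(g^{-1}y)$. It is the Frobenius twist of the dual of $V$, so it is absolutely irreducible. Let $g\in Q$ have eigenvalues $\lambda_j$ on $V$; since $p\nmid|Q|$ and $F$ contains the $|Q|$-th roots of unity, $g$ is diagonalizable. On an eigenbasis $(v_j)$ the functions $f_j(\sum c_iv_i)=c_j^p$ form a basis of $V^\dagger$, and $gf_j=\lambda_j^{-p}f_j$. As $\lambda_j^{p+1}=1$, the trace of $g$ on $V^\dagger$ is $\sum\lambda_j^{-p}=\sum\lambda_j$. Absolutely irreducible modules with equal characters are isomorphic, so there is an isomorphism $\varphi:V\to V^\dagger$. Put $\beta(x,y)=\varphi(x)(y)$. This form is nonzero, $Q$-invariant, linear in the first and $\lambda\mapsto\lambda^p$-semilinear in the second variable. By irreducibility it is nondegenerate, and by Schur's lemma it is unique up to scalars.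

**Step 3: make it skew.** The form $\beta^*(x,y):=\beta(y,x)^p$ is of the same kind: $\beta^*(\lambda x,y)=(\lambda^p\beta(y,x))^p=\lambda\beta^*(x,y)$ and $\beta^*(x,\lambda y)=\lambda^p\beta^*(x,y)$. So $\beta^*=s\beta$ for some $s\in F^*$, and $\beta=\beta^{**}=s^{p+1}\beta$ gives $s^{p+1}=1$. As $p+1$ is even, $(-s^{-1})^{p+1}=1$. The $(p-1)$-th powers in the cyclic group $F^*$ form the subgroup of order $p+1$, so there is $t\in F^*$ with $t^{p-1}=-s^{-1}$. Then $(t\beta)^*=t^ps\beta=-t\beta$. Replacing $\beta$ by $t\beta$ we may assume $\beta^*=-\beta$.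

**Step 4: descend to $\mathbb F_p$.** Put $\omega=\mathrm{Tr}_{F/\mathbb F_p}\beta$. Then $\omega(y,x)=\mathrm{Tr}(\beta(y,x)^p)=\mathrm{Tr}\,\beta^*(x,y)=-\omega(x,y)$. So $\omega$ is alternating ($p$ is odd), and it is $Q$-invariant. It is nondegenerate, because $\mathrm{Tr}\,\beta(x,\lambda y)=\mathrm{Tr}(\lambda^p\beta(x,y))=0$ for all $\lambda\in F$ implies $\beta(x,y)=0$. Let $M=V$ as an $\mathbb F_pQ$-module. Since $r\mid p+1$ and $r$ is odd, $r\nmid p-1$, so $\zeta\notin\mathbb F_p$ and $F=\mathbb F_p(\zeta)$. Every $\mathbb F_pQ$-submodule of $M$ is stable under $z$, i.e. under $\zeta$, hence is an $FQ$-submodule. So $M$ is irreducible.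

**Step 5: the group.** Let $E=M\times\mathbb F_p$ with $(u,c)(u',c')=(u+u',\,c+c'+\frac12\omega(u,u'))$, let $Q$ act by $g(u,c)=(gu,c)$, and set $P=E\rtimes Q$, $C=\{(0,c)\}$, $a=(0,1)$, with $\pi_{n-1}:P\to Q$ the projection. Then $C$ is central in $P$, $[(u,c),(u',c')]=(0,\omega(u,u'))$, and (P1) and (P4) are clear. The group $P/E=Q\ne1$ acts faithfully on $M$.

**Step 6: (P2).** Let $T\trianglelefteq P$, $T\not\le C$. If $T\le E$, then $TC/C$ is a nonzero submodule, so $TC=E$ and $T\ge[T,T]=[TC,TC]=[E,E]=C$, so $T=E$. If $T\not\le E$, then $T$ acts nontrivially on $M$, so $[T,E]\not\le C$. As $[T,E]\le T\cap E$, the first case applied to $T\cap E$ gives $T\cap E=E$.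

**Step 7: (P3).** If $zC$ is central in $P/C$, then $z$ acts trivially on $M$, so $z\in E$ by faithfulness, and $\bar z\in M^P$. As $M$ is irreducible and $P$ acts nontrivially, $M^P=0$. So $z\in C$.

**Step 8: (U) for $P$.** $|P|$ is odd, $C$ is central of odd prime order $p$, and a nontrivial normal subgroup is either contained in $C$, hence equal to $C$, or contains $E\ge C$ by (P2). $\square$

Note that $C_{n+1}\le E_{n+1}=\ker\pi_n$. This is the source of $\psi_n(C_{n+1})=1$.

## 7. Conjugation functions, blocks, and a failed choice of functional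

Fix $n\ge1$ and write $P,C,E,M,p,a,\omega$ as in Lemma 10. Identify $C$ with $\mathbb F_p$ via $a\leftrightarrow1$.

**The groups $\Xi$.** For $x\in P$, $\xi<\kappa$ let $x^{[\xi]}:P^\kappa\to P$, $y\mapsto y_\xi xy_\xi^{-1}$. Let $\Xi=\Xi_n$ be the group generated by all $x^{[\xi]}$ under pointwise product, and $\Xi(A)$ the subgroup generated by those with $\xi\in A$. For example, $x^{[0]}z^{[1]}$ is the function $y\mapsto y_0xy_0^{-1}y_1zy_1^{-1}$. Each element of $\Xi(A)$ depends on finitely many coordinates only, all in $A$. With $(qy)_\xi=qy_\xi$, all $v\in\Xi$ satisfy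
$$v(qy)=q\,v(y)\,q^{-1}\qquad(q\in P),\tag{1}$$
since the generators do. Constants $c\in C$ belong to $\Xi(A)$ for $A\ne\emptyset$, as $c^{[\xi]}=c$. Let $\mathcal Z$ be the subgroup of $C$-valued elements of $\Xi$; it is central.

**The functionals.** Let $\mathcal L$ be the space of functions $h:P^\kappa\to\mathbb F_p$ depending on finitely many coordinates only. Call a linear functional $\mu:\mathcal L\to\mathbb F_p$ *normalized* if $\mu(\text{const }u)=u$ for all $u\in\mathbb F_p$. Choose normalized functionals $\mu_i$ $(i<\omega)$. They restrict to homomorphisms $\mathcal Z\to C$ that are the identity on constants.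

**The group $\Gamma$.** Put
$$\Gamma=\Big(\bigoplus_{i<\omega}\Xi\Big)\Big/R,\qquad R=\Big\{(h_i)\in\bigoplus_i\mathcal Z:\ \prod_i\mu_i(h_i)=1\Big\}.$$
The image of $\bigoplus_i\mathcal Z$ in $\Gamma$ is identified with $C$ via $(h_i)\mapsto\prod\mu_i(h_i)$, and is central. So the many $C$-valued functions have been collapsed to one group of order $p$, and the $\mu_i$ say how. Let $\Gamma_{(i)}$ (the $i$-th *block*) be the image of the $i$-th summand. The blocks commute pairwise, generate $\Gamma$, and contain $C$. An expression $\gamma=\prod\gamma_i$ with $\gamma_i\in\Gamma_{(i)}$, almost all equal to $1$, is unique up to replacing $\gamma_i$ by $\gamma_ic_i$ with $c_i\in C$, almost all $1$, $\prod c_i=1$. Indeed, as blocks commute, it suffices to see that $\prod\gamma_i=1$ implies all $\gamma_i\in C$; and then representatives of the $\gamma_i$ form an element of $R\subseteq\bigoplus\mathcal Z$.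

For $k<\omega$, $\alpha<\kappa$ let $S_{k,\alpha}$ be the image of $\bigoplus_{i\ge k}\Xi([\alpha,\kappa))$.

Why blocks? With a single copy of $\Xi$, conjugating $\Xi([\alpha,\kappa))$ by $x^{[0]}$ brings coordinate $0$ back. Suppose every function $x^{[0]}z^{[\xi]}(x^{[0]})^{-1}$, with a fixed $\xi>0$, were independent of $y_0$. Putting $y_\xi=1$, the elements $yxy^{-1}$ and $x$ would conjugate every $z$ in the same way, so $[y,x]\in Z(P)$ for all $x,y\in P$. But $Z(P)\le C$ by (P3), so $P/C$ would be abelian, which (P3) forbids since $P\ne C$. With infinitely many commuting blocks, (T1) becomes automatic.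

**Lemma 11.** For every choice of normalized functionals $\mu_{n,i}$, the groups $\Gamma_n$, $C_n$, $S^n_{k,\alpha}$ satisfy (T1), (T2), and there are epimorphisms $\psi_n$ as in (T3).

*Proof.* (T1): The $S_{k,\alpha}$ decrease in $k$ and $\alpha$, and contain $C$ because $\Xi([\alpha,\kappa))$ contains the constants. For $g\in\Gamma$ take $k_g$ beyond the support of a representative of $g$.

(T2): Let $g\in\bigcap S_{k,\alpha}$ have a representative $(v_i)$ with $v_i=1$ for $i\ge k$. Since $g\in S_{k,0}$, there is $(w_i)$ supported on $i\ge k$ with $(v_iw_i^{-1})\in R\subseteq\bigoplus\mathcal Z$. For $i<k$ this says $v_i\in\mathcal Z$. So all $v_i\in\mathcal Z$ and $g\in C$.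

(T3): We have $\pi_n(y_\xi xy_\xi^{-1})=\pi_n(y_\xi)\pi_n(x)\pi_n(y_\xi)^{-1}$. So for $v\in\Xi_{n+1}$ the function $\pi_n\circ v$ factors, uniquely, through the coordinatewise surjection $P_{n+1}^\kappa\to P_n^\kappa$. This gives an epimorphism $\Xi_{n+1}\to\Xi_n$, $x^{[\xi]}\mapsto\pi_n(x)^{[\xi]}$. It kills $\mathcal Z_{n+1}$ because $C_{n+1}\le\ker\pi_n$, and it maps $\Xi_{n+1}([\alpha,\kappa))$ onto $\Xi_n([\alpha,\kappa))$. So the induced map $\bigoplus_i\Xi_{n+1}\to\bigoplus_i\Xi_n\to\Gamma_n$ kills $\bigoplus_i\mathcal Z_{n+1}\supseteq R_{n+1}$ and yields $\psi_n$. It does not matter how $\mu_{n+1,i}$ and $\mu_{n,i}$ are related. $\square$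

**Lemma 12.** For every choice of normalized functionals, (T5) holds.

*Proof.* **Step 1: one block.** Let $I_i$ be the augmentation ideal of $\mathbb F_p[\Gamma_{(i)}]$ and $D^{(i)}=I_i/(a-1)I_i$. This is a left $\Gamma_{(i)}$-module (as $a$ is central) on which $C$ acts trivially. Put $\varepsilon_i(x)=x-1+(a-1)I_i$ and $c_i=\varepsilon_i(a)$. From $xy-1=(x-1)+x(y-1)$ we get $\varepsilon_i(xy)=\varepsilon_i(x)+x\varepsilon_i(y)$. The element $c_i$ is fixed by $\Gamma_{(i)}$, as $x(a-1)-(a-1)=(a-1)(x-1)$. Hence $\varepsilon_i(a^m)=mc_i$.

Also $c_i\ne0$. Suppose $a-1=(a-1)u$ with $u\in I_i$. Then $(a-1)(1-u)=0$, so $1-u$ has constant coefficients on the cosets of $C$, i.e. $1-u\in\big(\sum_{j<p}a^j\big)\mathbb F_p[\Gamma_{(i)}]$, which has augmentation $0$. But $1-u$ has augmentation $1$.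

**Step 2: glue the blocks.** Let $D$ be the quotient of $\bigoplus_iD^{(i)}$ by the span of all $c_i-c_j$. Let $\gamma=\prod\gamma_i$ act on the image of $D^{(i)}$ through $\gamma_i$, and put $\varepsilon(\gamma)=\sum_i\varepsilon_i(\gamma_i)$. The action is well defined, because $C$ acts trivially and the $c_i$ are fixed. The map $\varepsilon$ is well defined: replacing $\gamma_i$ by $\gamma_ia^{m_i}$ with $\sum m_i\equiv0\pmod p$ changes $\varepsilon(\gamma)$ by $\sum m_i\gamma_ic_i=\sum m_ic_i=0$ in $D$. The cocycle identity holds blockwise, and the values of $\varepsilon$ span $D$ because the elements $x-1$ span $I_i$.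

**Step 3: $\varepsilon$ vanishes only at $1$.** If $\varepsilon(\gamma)=0$, then $\varepsilon_i(\gamma_i)=m_ic_i$ in $D^{(i)}$ with $\sum m_i=0$ in $\mathbb F_p$. The natural map $I_i\to\mathbb F_p[\Gamma_{(i)}/C]$ kills $(a-1)I_i$ and sends $a-1$ to $0$, so $\gamma_i-1$ goes to $0$ and $\gamma_i\in C$. As $c_i\ne0$, $\gamma_i=a^{m_i}$, and $\gamma=a^{\sum m_i}=1$.

**Step 4: stabilizers.** Elements of $S_{k,0}$ have components $\gamma_i=1$ for $i<k$, so $S_{k,0}$ acts trivially on the image of $D^{(i)}$ for $i<k$. Each $x\in D$ lies in the sum of finitely many such images. $\square$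

So only (T4) is left, and only (T4) depends on the choice of the $\mu_i$. The obvious choice is evaluation at the constant point $1$, $\mu_i(h)=h(1)$. It fails. Evaluation $(v_i)\mapsto(v_i(1))$ maps $\bigoplus\Xi$ to $\bigoplus_iP$ and $R$ into $R_P=\{(c_i)\in\bigoplus_iC:\prod c_i=1\}$. So it induces a homomorphism $\Gamma\to\bigoplus_iP/R_P$ which is injective on $C$. Let $K$ be its kernel. The subgroups $S_{k,\alpha}\cap K$ are a base at $1$ of a group topology (by (T1), and $K$ is normal) in which all $S_{k,\alpha}$ are open. It is Hausdorff, as $C\cap K=1$. And it is not discrete: take $x\in P\setminus C$ and $\xi\ne\eta$ in $[\alpha,\kappa)$, and put $v=x^{[\xi]}(x^{[\eta]})^{-1}$ in block $k$. Then $v(1)=1$, while for $y_\eta=1$ and $y_\xi=y$ we have $v=[y,x]$, which by (P3) is not in $C$ for some $y$. So $v\notin\mathcal Z$, and its image is a nontrivial element of $S_{k,\alpha}\cap K$.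

The failure shows what is needed: a functional that reacts to interaction between far apart coordinates, wherever they are. We add correction terms to evaluation, and use the coloring to decide which ones.

## 8. Mixed differences selected by a coloring

**Mixed differences.** For $h\in\mathcal L$, a finite set $K\subset\kappa$ and $q\in(P\setminus\{1\})^K$ put
$$h_K(q)=\sum_{K''\subseteq K}(-1)^{|K\setminus K''|}h(q^{K''}),$$
where $q^{K''}$ equals $q$ on $K''$ and $1$ elsewhere. For $K=\{\xi,\eta\}$, writing only these two coordinates,
$$h_K(q)=h(q_\xi,q_\eta)-h(q_\xi,1)-h(1,q_\eta)+h(1,1).$$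
If $h$ does not depend on some coordinate $g\in K$, then $h_K=0$: pair $K''\not\ni g$ with $K''\cup\{g\}$. The same notation is used for functions $F:P^{d'}\to M$ and $K\subseteq\{1,\dots,d'\}$. Möbius inversion gives
$$F(y)=\sum_{K\subseteq\{j:\,y_j\ne1\}}F_K(y|_K),\tag{2}$$
because for $T=\{j:y_j\ne1\}$ the coefficient of $F(y^{K''})$ on the right is $\sum_{K''\subseteq K\subseteq T}(-1)^{|K\setminus K''|}$, which is $1$ for $K''=T$ and $0$ otherwise.

**Codes.** A *code* is a tuple $(i,Z,N,\nu,s,q)$ with $i<\omega$, $Z\subset\omega_1$ finite, $1\le\nu<N<\omega$, $s\in(2^Z)^N$, $q\in(P\setminus\{1\})^N$. It names a block $i$, a size $N$, a place $\nu$ at which to cut an $N$-element set in two, a label $s_j\in2^Z$ for each element, and a point $q$. Let $\mathcal C$ be the set of codes; $|\mathcal C\times\omega|=\aleph_1$. Composing $d$ of (Pr) with a surjection $\omega_2\to\mathcal C\times\omega$ gives $c:[\kappa]^2\to\mathcal C\times\omega$ that has the property in (Pr) for every value in $\mathcal C\times\omega$. Fix an injection $\xi\mapsto r_\xi$ from $\omega_2$ to $2^{\omega_1}$;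 it exists because $2^{\aleph_1}\ge\aleph_2$.

For $i<\omega$ let $\mathcal K_i$ be the set of $K=\{g_1<\dots<g_N\}\subset\kappa$, $N\ge2$, such that $c(g_1,g_N)=((i,Z,N,\nu,s,q),t)$, with this $i$ and this $N$, for some $Z,\nu,s,q,t$, with $r_{g_j}|_Z=s_j$ for all $j$, and for all $1\le j<k\le N$
$$c(g_j,g_k)=c(g_1,g_N)\iff j\le\nu<k.\tag{3}$$
So the color of the extreme pair is read as an instruction, and $K$ is admitted if it obeys: right labels, and exactly the pairs across the cut have that color. For $N=2$ the cut is $\nu=1$ and (3) holds automatically, so only the labels are tested. For $K\in\mathcal K_i$ let $q_{i,K}\in(P\setminus\{1\})^K$ be $g_j\mapsto q_j$. Define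
$$\mu_i(h)=h(1)+\sum_{K\in\mathcal K_i}h_K(q_{i,K})\qquad(h\in\mathcal L).\tag{4}$$
If $h$ depends only on the coordinates in a finite set $A$, only $K\subseteq A$ contribute, so the sum is finite. And $\mu_i(\text{const }u)=u$, since mixed differences of constants vanish. So the $\mu_i$ are normalized functionals, and from now on $\Gamma_n$ is built with these ($P=P_n$, for each $n$ separately).

## 9. Rigidity: any nondiscrete topology forces a nontrivial element of $C$

**Proposition 13.** With the functionals (4), every Hausdorff group topology $\rho$ on $\Gamma_n$ in which all $S^n_{k,\alpha}$ are open is discrete. That is, (T4) holds.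

*Proof.* Drop $n$. The plan: if $\rho$ is not discrete, take $\kappa$ many small nontrivial elements with coordinates further and further out, turn them by a fixed word into $E$-valued ones, and show that some commutator of two of these is a nontrivial element of $C$, although it is too small for that. Let $m=|P/E|$ and $\ell=|P|$. Suppose $\rho$ is not discrete. As $C$ is finite and $\rho$ Hausdorff, there is a $\rho$-neighborhood $V_0$ of $1$ with $V_0\cap C=\{1\}$. Let $V=V^{-1}$ be a $\rho$-neighborhood of $1$ with $V^{8\ell m}\subseteq V_0$.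

**Step 1: choose $\kappa$ many small elements of the same type.** For $\alpha<\kappa$ the set $V\cap S_{0,\alpha}$ is a $\rho$-neighborhood of $1$, so it contains some $g_\alpha\ne1$. As $V\cap C=\{1\}$, $g_\alpha\notin C$. Let $(v_{\alpha,i})_i\in\bigoplus\Xi([\alpha,\kappa))$ represent $g_\alpha$; some $v_{\alpha,i}$ is not $C$-valued. Let $\Delta_\alpha\subset[\alpha,\kappa)$ be a finite nonempty set such that all $v_{\alpha,i}$ depend only on the coordinates in $\Delta_\alpha$. Since $\kappa$ is regular, a recursion gives $J\subseteq\kappa$, $|J|=\kappa$, with $\max\Delta_\alpha<\min\Delta_{\alpha'}$ for $\alpha<\alpha'$ in $J$: at each stage take the next index above all $\max\Delta_\alpha$ so far. There are only countably many types, so after thinning out $J$ we get $d$, a finite $B\subset\omega$ and functions $u_i:P^d\to P$ $(i\in B)$ such that for all $\alpha\in J$: $|\Delta_\alpha|=d$, $v_{\alpha,i}=1$ for $i\notin B$, and $v_{\alpha,i}(y)=u_i(y|_{\Delta_\alpha})$ for $i\in B$, with $\Delta_\alpha$ enumerated increasingly. By (1), $u_i(qz)=qu_i(z)q^{-1}$. For some $i_0\in B$,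 the conjugation-invariant set $X=\operatorname{Im}u_{i_0}$ satisfies $X\not\subseteq C$.

**Step 2: find a word that produces values in $E\setminus C$.** The group $T=\langle xx'^{-1}:x,x'\in X\rangle$ is normal in $P$. If $T\le C$, then for $x\in X$ and $q\in P$ we have $qxq^{-1}\in X\subseteq Cx$, so $xC\in Z(P/C)=1$ by (P3); then $X\subseteq C$, a contradiction. By (P2), $T\ge E$. Fix $b\in E\setminus C$. The set $\{xx'^{-1}\}$ is symmetric, contains $1$ and generates $T$, so every element of $T$ is a product of fewer than $|T|\le\ell$ of its members, and after padding with $1$ the element $b$ is a product of exactly $\ell$ of them. Let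
$$U(z_1,\dots,z_{2\ell})=\prod_{t=1}^{\ell}z_{2t-1}z_{2t}^{-1},\qquad\mathcal Q=U^m.$$
On $P$ the word $\mathcal Q$ takes values in $E$, because $m=|P/E|$.

**Step 3: apply the word.** Cut $J$ into consecutive $2\ell$-tuples, indexed by $\beta<\kappa$. For the tuple $\alpha_1<\dots<\alpha_{2\ell}$ with index $\beta$ put $q_\beta=\mathcal Q(g_{\alpha_1},\dots,g_{\alpha_{2\ell}})\in V^{2\ell m}$ and $\Theta_\beta=\bigcup_j\Delta_{\alpha_j}$, a set of size $d'=2\ell d$ whose increasing enumeration is the concatenation of those of the $\Delta_{\alpha_j}$. In block $i\in B$, $q_\beta$ is represented by the $E$-valued function $\mathcal Q(v_{\alpha_1,i},\dots,v_{\alpha_{2\ell},i})$. Its class mod $C$ at $y$ is $F_i(y|_{\Theta_\beta})$, where $F_i:P^{d'}\to M$,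
$$F_i(z_1,\dots,z_{2\ell})=\overline{\mathcal Q(u_i(z_1),\dots,u_i(z_{2\ell}))}\qquad(z_j\in P^d),$$
does not depend on $\beta$. In blocks $i\notin B$, $q_\beta$ is represented by $1$. We have
$$F_i(1,\dots,1)=0\qquad(i\in B),\tag{5}$$
since $U=1$ when all its arguments are equal. And
$$\operatorname{span}F_{i_0}(P^{d'})=M.\tag{6}$$
Indeed, the arguments of $\mathcal Q$ in block $i_0$ range independently over $X$, so $F_{i_0}$ takes the value $\overline{b^m}=m\bar b\ne0$ by (P4). And $F_{i_0}(qy)=q\cdot F_{i_0}(y)$, so the span is a nonzero submodule of the irreducible module $M$.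

**Step 4: commutators must vanish.** For $\beta<\gamma$, $[q_\beta,q_\gamma]\in V^{8\ell m}\subseteq V_0$. By (P1) it is represented in block $i\in B$ by the $C$-valued function $a^{h_i}$ with
$$h_i(y)=\omega\big(F_i(y|_{\Theta_\beta}),F_i(y|_{\Theta_\gamma})\big),$$
and by $1$ in the other blocks. Hence it equals the element $a^{\sum_{i\in B}\mu_i(h_i)}$ of $C$. Since $V_0\cap C=\{1\}$,
$$\sum_{i\in B}\mu_i(h_i)=0\qquad\text{for all }\beta<\gamma.\tag{7}$$
Under plain evaluation (7) would be no contradiction: by (5), $h_i(1)=0$ always. The correction terms in (4) now do their work.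

**Step 5: choose the color.** For each $\beta$ some finite $Z\subset\omega_1$ separates the $d'$ distinct functions $r_\zeta$, $\zeta\in\Theta_\beta$. So there are distinct $w_1,\dots,w_{d'}\in2^Z$ with $r_\zeta|_Z=w_j$ whenever $\zeta$ is the $j$-th element of $\Theta_\beta$. There are only $\aleph_1$ possibilities for $Z,w_1,\dots,w_{d'}$, so we can thin out the set of $\beta$'s to a set of size $\kappa$ on which they are constant.

By (2), (5) and (6), the values $(F_{i_0})_K(q)$ with $K\ne\emptyset$ span $M$. As $\omega$ is nondegenerate, there are nonempty $K_1,K_2\subseteq\{1,\dots,d'\}$ and $q'\in(P\setminus\{1\})^{K_1}$, $q''\in(P\setminus\{1\})^{K_2}$ with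
$$\omega\big((F_{i_0})_{K_1}(q'),(F_{i_0})_{K_2}(q'')\big)\ne0.\tag{8}$$
Let $\chi=(i_0,Z,N,\nu,s^*,q)$ with $N=|K_1|+|K_2|$, $\nu=|K_1|$, $s^*=(w_j)_{j\in K_1}{}^\frown(w_j)_{j\in K_2}$ and $q=q'{}^\frown q''$, in increasing enumerations. For each $\beta$ the finite set $[\Theta_\beta]^2$ takes only finitely many colors, so there is $t<\omega$ with $(\chi,t)\notin c[[\Theta_\beta]^2]$. Thin out so that one $t$ works for all remaining $\beta$. The remaining $\Theta_\beta$ are $\aleph_2$ pairwise disjoint finite sets, so by (Pr) there are $\beta<\gamma$ with $c\equiv(\chi,t)$ on $\Theta_\beta\times\Theta_\gamma$.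

**Step 6: compute $\mu_i(h_i)$ for these $\beta,\gamma$ and $i\in B$.** By (5), $h_i(1)=0$. Since $h_i$ depends only on the coordinates in $\Theta_\beta\cup\Theta_\gamma$, only sets $K=K^\beta\cup K^\gamma$ with $K^\beta\subseteq\Theta_\beta$, $K^\gamma\subseteq\Theta_\gamma$ can contribute. Splitting $K''=(K''\cap\Theta_\beta)\cup(K''\cap\Theta_\gamma)$ in the definition of $(h_i)_K$, bilinearity of $\omega$ gives
$$(h_i)_K(q)=\omega\big((F_i)_{K^\beta}(q|_{K^\beta}),(F_i)_{K^\gamma}(q|_{K^\gamma})\big),$$
with subsets of $\Theta_\beta,\Theta_\gamma$ identified with sets of positions in $\{1,\dots,d'\}$. If $K^\beta=\emptyset$ or $K^\gamma=\emptyset$, this vanishes, since $(F_i)_\emptyset=F_i(1,\dots,1)=0$.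

Let both be nonempty, $K=\{g_1<\dots<g_{N'}\}$, $r=|K^\beta|$. Since $\max\Theta_\beta<\min\Theta_\gamma$, we have $g_1,\dots,g_r\in\Theta_\beta$ and $g_{r+1},\dots,g_{N'}\in\Theta_\gamma$. Then $c(g_1,g_{N'})=(\chi,t)$, so the instruction to be obeyed is $\chi$. For $j<k$ we have $c(g_j,g_k)=(\chi,t)$ iff $g_j\in\Theta_\beta$ and $g_k\in\Theta_\gamma$, since $(\chi,t)$ does not occur inside $\Theta_\beta$ or $\Theta_\gamma$; that is, iff $j\le r<k$. So $K\in\mathcal K_i$ iff all of the following hold:

* $i=i_0$ and $N'=N$;
* for all $j<k$, the conditions $j\le r<k$ and $j\le\nu<k$ are equivalent;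
* $r_{g_j}|_Z=s^*_j$ for all $j$.

The second condition means $r=\nu$: if $r\ne\nu$, the pair $(j,k)=(l,l+1)$ with $l=\min(r,\nu)$ satisfies exactly one of the two. Given $r=\nu$, the third says that $g_1,\dots,g_\nu$ have in $\Theta_\beta$ the labels $w_j$, $j\in K_1$, and the others have in $\Theta_\gamma$ the labels $w_j$, $j\in K_2$. As the $w_j$ are distinct, this determines positions. So for $i\ne i_0$ no $K$ lies in $\mathcal K_i$, and for $i=i_0$ exactly one does, the one with $K^\beta,K^\gamma$ in positions $K_1,K_2$. For this $K$ the point $q_{i_0,K}$ is $q'{}^\frown q''$, so its contribution is the number in (8). Thus $\sum_{i\in B}\mu_i(h_i)\ne0$, contradicting (7). $\square$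

By Lemma 11, Lemma 12 and Proposition 13, the groups $\Gamma_n$ with $C_n$, $S^n_{k,\alpha}$, $\psi_n$ $(n\ge1)$ form a rigid tower. By Propositions 7 and 8 the groups $G_n=\hat{\mathcal E}\rtimes\Gamma_n$ are locally compact and $z$-minimal, each with the open compact abelian normal subgroup $\hat{\mathcal E}$, the groups $H_n\cong G_n/Z(G_n)$ are locally compact and minimal, and $\prod_nH_n\cong\prod_nG_n/Z(\prod_nG_n)$ is not minimal. This proves Theorem A, and $\prod_nG_n$ is a product of locally compact $z$-minimal groups that is not $z$-minimal. $\blacksquare$
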